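\title{Basic Laman graphs are not solvable by radicals}

\begin{abstract}
A Laman graph with generic squared edge lengths has finitely many realizations in the plane up to isometry. A Laman graph with more than three vertices is basic if it has no proper Laman subgraph with more than two vertices. We prove Conjecture~B of Owen and Power: the coordinates of the realizations of a basic Laman graph cannot be expressed by radicals in the squared lengths. More precisely, if there are $c$ complex realizations modulo all isometries, then $c\ge 6$, the monodromy group acts on them as the symmetric group $S_c$, and it acts on the $2c$ realizations modulo direct isometries as the Weyl group $W(D_c)$. The proof shows that the distance map has a single ramification divisor, and uses equilibrium stresses to show that its local monodromy is a transposition.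
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph with $N$ vertices. Attach to each vertex $i$ an unknown point $(x_i,y_i)$ of the plane and to each edge $ij$ the equation
\begin{equation}\label{eq:constraints}
(x_i-x_j)^2+(y_i-y_j)^2=d_{ij},
\end{equation}
where the squared distances $d_{ij}$ are given. There are $2N$ unknowns, and the three-dimensional group of rigid motions acts on the solutions. One therefore expects finitely many solutions up to rigid motions when there are $2N-3$ equations and no part of the system is overdetermined. This is the definition of a \emph{Laman graph}: $|E|=2N-3$, and every subgraph with $m\ge2$ vertices has at most $2m-3$ edges. Call the distances \emph{generic} if the $d_{ij}$ are algebraically independent over $\mathbb Q$. For a Laman graph and generic distances the system \eqref{eq:constraints} has finitely many complex solutions up to rigid motions (see Section~\ref{sec:map}). To remove the motions, choose an edge $ab$ and impose $x_a=y_a=y_b=0$. The graph is \emph{generically solvable by radicals}, or RS, if for generic distances the coordinates of the solutions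 lie in a radical extension of $\mathbb Q(d_{ij})$; equivalently, if the Galois group over $\mathbb Q(d_{ij})$ of the field that they generate is solvable. Otherwise it is \emph{not-RS}.

A single edge is RS. If a new vertex is joined to two vertices that have already been placed, it lies on two circles; the difference of the two equations is linear, so the new vertex costs one square root. Hence the triangle, and every graph grown from an edge by adding vertices of degree two, is RS. Such a graph is solved through a chain of Laman subgraphs. In general, a Laman subgraph $H$ of a Laman graph $G$ is a closed subsystem that can be solved first: it produces an intermediate field, and it groups the solutions for $G$ into blocks according to their restriction to $H$. It is natural to look at the graphs where no such first step exists. A \emph{basic Laman graph} is a Laman graph with $N>3$ vertices in which every proper subgraph with $m>2$ vertices has at most $2m-4$ edges; that is, no proper subgraph with more than two vertices is a Laman graph. The condition $N>3$ excludes the edge and the triangle. The smallest example is $K_{3,3}$ (Section~\ref{sec:basic}).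 For a basic graph the only visible structure on the solutions is the pairing of each solution with its mirror image, and one guesses that the Galois group is about as large as this pairing allows. The following problem is Conjecture~B of Owen and Power \cite{OP}:
\begin{quote}
\emph{Basic Laman graphs are not generically solvable by radicals.}
\end{quote}

We prove the conjecture by computing a Galois group. For generic $d$, reflection acts freely on the set of complex solutions modulo direct isometries, so this set has an even number $2c$ of elements, which form $c$ classes modulo all isometries. Label the $2c$ elements $\pm1,\dots,\pm c$ so that reflection is $i\mapsto -i$. The permutations commuting with reflection are the $2^c\,c!$ signed permutations, and the Weyl group $W(D_c)$ is the subgroup of index two formed by those with an even number of sign changes. The \emph{monodromy group} is the Galois group of the system over $\mathbb C(d_{ij})$, acting on the $2c$ solutions modulo direct isometries; Section~\ref{sec:map} gives the precise definition.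

\begin{theorem}\label{thm:main}
Let $G$ be a basic Laman graph.
\begin{itemize}
\item[(a)] The monodromy group acts on the $c$ classes modulo all isometries as the full symmetric group $S_c$.
\item[(b)] $c\ge6$.
\item[(c)] The Galois group over $\mathbb Q(d_{ij})$ is not solvable: $G$ is not-RS, and Conjecture~B holds.
\item[(d)] The monodromy group on the $2c$ solutions modulo direct isometries is $W(D_c)$, of order $2^{c-1}c!$.
\item[(e)] Every Laman graph that contains a basic Laman subgraph is not-RS.
\end{itemize}
\end{theorem}

The monodromy group is transitive and is generated by small loops around the hypersurfaces in the space of distances over which solutions merge. A transitive group generated by transpositions is the full symmetric group, so it suffices to show that each loop acts on the $c$ classes trivially or as a transposition. The tool is the equilibrium stress: where two solutions merge the framework carries a stress, the stress can be read off from the distances alone, and a stress of maximal rank determines the configuration. Section~\ref{sec:examples} carries this out by hand for $K_{3,3}$ and gives the plan of the general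 proof. One deep result is used, the inductive construction of $3$-connected redundantly rigid graphs by Jackson and Jord\'an \cite{JJ}, stated as Theorem~\ref{thm:JJ}.

\section{The distance map and its monodromy group}\label{sec:map}

All varieties are complex. A property holds at a \emph{generic} point of an irreducible variety if it holds on a nonempty Zariski open subset. We shall use the following remark several times.
\begin{itemize}
\item[(H)] If an irreducible hypersurface $Y$ in a product $\mathbb A\times\mathbb A'$ of affine spaces does not dominate $\mathbb A$, then $Y=Y_0\times\mathbb A'$, where $Y_0$, the closure of the projection of $Y$, is an irreducible hypersurface in $\mathbb A$. Indeed, $Y_0\times\mathbb A'$ is a proper irreducible closed set containing $Y$.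
\end{itemize}

\subsection{Configurations, flexes and stresses}

Put $z=x+iy$ and $w=x-iy$. Over $\mathbb C$ these are independent coordinates, and \eqref{eq:constraints} becomes $(z_i-z_j)(w_i-w_j)=d_{ij}$. The direct isometries are generated by the translations and the rotations $(z,w)\mapsto(tz,t^{-1}w)$, $t\in\mathbb C^*$, and the reflection $y\mapsto-y$ exchanges $z$ and $w$. The symmetric form $\langle(z,w),(z',w')\rangle=zw'+wz'$ on $\mathbb C^2$ is nondegenerate; it is twice the Euclidean inner product.

Let $H$ be a graph on a vertex set $V'$ with $m\ge2$ elements. A \emph{configuration} is a point $p=(z,w)\in(\mathbb C^2)^{V'}$, with $p_i=(z_i,w_i)$. Let $L=\mathbb C^{V'}/\mathbb C\mathbf 1$. Orient each pair $e=ij$ once and for all, put $z_e=z_i-z_j$, and let $\varepsilon_e$ be the linear form $z\mapsto z_e$ on $L$. For a set $Q$ of pairs let $L|_Q\subset\mathbb C^Q$ be the image of $L$ under $z\mapsto(z_e)_{e\in Q}$. Its dimension $r(Q)$, the dimension of the span of the $\varepsilon_e$ with $e\in Q$, is the graphic rank: the number of vertices covered by $Q$ minus the number of connected components of $Q$.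

The \emph{rigidity matrix} of $(H,p)$ is the differential of $p\mapsto(z_ew_e)_e$; the row of the edge $e$ is $d(z_ew_e)=(w_e\varepsilon_e,z_e\varepsilon_e)$. A vector $b=(\dot z,\dot w)$ in its kernel is a \emph{flex}: $\langle p_i-p_j,b_i-b_j\rangle=w_e\dot z_e+z_e\dot w_e=0$ on all edges. The translations and the vector $(z,-w)$ span the \emph{trivial} flexes, a $3$-dimensional space unless all $p_i$ coincide. So the rank is at most $2m-3$. We say that $H$ is \emph{rigid at $p$} if the rank is $2m-3$, and \emph{flexible at $p$} otherwise. A set of edges is \emph{independent at $p$} if its rows are.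

\begin{itemize}
\item[(R1)] If a new vertex $j$ is joined to old vertices $k,k'$ and the vectors $p_j-p_k$, $p_j-p_{k'}$ are linearly independent, the rank rises by $2$, since the two new rows have an invertible $2\times2$ block in the columns of $j$. For the same reason a flex that is trivial on the old vertices is trivial: subtract a trivial flex, and the two equations force $b_j=0$. If $p_1,p_2,p_3$ are not collinear, then for every $p_j$ the vectors $p_j-p_1,p_j-p_2,p_j-p_3$ span $\mathbb C^2$, so two of them are independent.
\end{itemize}

A \emph{stress} of $(H,p)$ is a linear dependency $\theta=(\theta_e)$ among the rows, that is, $\sum_j\theta_{ij}(p_i-p_j)=0$ at every vertex $i$. For any $\theta$ let $\Omega_\theta$ be the symmetric matrix of the quadratic form $u\mapsto\sum_e\theta_eu_e^2$ on $\mathbb C^{V'}$. Its off-diagonal entries are $-\theta_{ij}$, and $(\Omega_\theta u)_i=\sum_j\theta_{ij}(u_i-u_j)$.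

\begin{itemize}
\item[(R2)] Always $\mathbf 1\in\ker\Omega_\theta$. The vector $\theta$ is a stress of $(z,w)$ if and only if $z,w\in\ker\Omega_\theta$, that is, $\sum_e\theta_ez_ey_e=\sum_e\theta_ew_ey_e=0$ for all $y\in L$. Hence affine maps of the plane preserve stresses, and $\operatorname{rank}\Omega_\theta\le m-3$ if the points $p_i$ are not collinear.
\end{itemize}

\subsection{The map $f$}

Let $G$ be a Laman graph with $N\ge3$ vertices and $n=2N-3$ edges; it is connected by \eqref{eq:count} below. Fix an edge $e_*=uv$ and put
\[
\mathcal X=\{(z,w)\in L\times L:\ z_{e_*}=1\}\cong\mathbb A^n,\qquad S=\mathbb C^E,\qquad f\colon\mathcal X\to S,\quad f(z,w)=(\lambda_e)=(z_ew_e).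
\]
We also view $\mathcal X$ as the affine subspace $\{p_u=0,\ z_{e_*}=1\}$ of $(\mathbb C^2)^V$. Translations and rotations give an isomorphism $\mathcal X\times\mathbb C^2\times\mathbb C^*\cong\{z_{e_*}\ne0\}$, so if $d_{e_*}\neq0$ the points of $f^{-1}(d)$ are the solutions of \eqref{eq:constraints} modulo direct isometries. At $p\in\mathcal X$ the trivial flexes are a complement to the tangent space of $\mathcal X$. Hence $df$ has the same image as the rigidity matrix, the stresses of $(G,p)$ are the vectors annihilating the image of $df$, and with $J=\det df$,
\[
J(p)=0\iff G\text{ is flexible at }p\iff (G,p)\text{ has a nonzero stress.}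
\]
Corollary~\ref{cor:indep} shows that $J\not\equiv0$. So $f$ is dominant and generically finite. A point is \emph{\'etale} for such a map if the differential is invertible there.

\begin{lemma}\label{lem:etale}
Let $g\colon Y\to Y'$ be a dominant map of degree $\delta$ between smooth irreducible varieties of the same dimension. A generic fiber consists of $\delta$ \'etale points and avoids any given proper closed subset of $Y$. Every fiber contains at most $\delta$ \'etale points.
\end{lemma}

\begin{proof}
A proper closed subset has an image of smaller dimension, and in characteristic zero the non-\'etale points form such a subset. If a fiber contains $m$ \'etale points, $g$ is a local isomorphism at each of them, so nearby generic fibers have at least $m$ points.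
\end{proof}

Reflection followed by the rotation that restores $z_{e_*}=1$ is the map $\sigma(z,w)=(w/w_{e_*},\,w_{e_*}z)$. It is a biregular involution of $\{\lambda_{e_*}\ne0\}$, and $f\sigma=f$. Its fixed points satisfy $w\in\mathbb Cz$; they are collinear configurations, and they lie in a set of dimension $N-1<n$. So $\sigma$ acts freely on generic fibers, and $\deg f=2c$.

Let $U\subset S$ be a nonempty Zariski open set over which $f$ is a finite unramified covering on which $\sigma$ acts freely. The \emph{monodromy group} $\operatorname{Mon}$ is the image of $\pi_1(U)$ in the permutation group of a fiber. It is the Galois group of the Galois closure of $\mathbb C(\mathcal X)/\mathbb C(S)$. It is transitive, because $\mathcal X$ is irreducible and so $f^{-1}(U)$ is connected, and it commutes with $\sigma$. Let $\Gamma$ be its image in the permutation group of the $c$ classes $\{s,\sigma s\}$; it is transitive as well.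

\begin{lemma}\label{lem:reduction}
If $\operatorname{Mon}$ is not solvable, then the Laman graph $G$ is not-RS.
\end{lemma}

\begin{proof}
The map $f$ is defined over $\mathbb Q$. Let $d$ be generic and identify $\mathbb Q(\lambda)$ with $\mathbb Q(d)$. A point of $f^{-1}(d)$ is a homomorphism $\mathbb Q[\mathcal X]\to\mathbb C$ sending $\lambda_e$ to $d_e$. It is injective on $\mathbb Q[\lambda]$, hence injective, since $\mathbb Q[\mathcal X]$ is a domain algebraic over $\mathbb Q[\lambda]$. So the points of $f^{-1}(d)$ are the embeddings of $\mathbb Q(\mathcal X)$ over $\mathbb Q(d)$, and the field $M$ generated by their coordinates is the Galois closure of $\mathbb Q(\mathcal X)/\mathbb Q(\lambda)$. The ring $\mathbb Q(\mathcal X)\otimes_{\mathbb Q(\lambda)}\mathbb C(\lambda)$ is a localization of the domain $\mathbb C[\mathcal X]$ and is finite over $\mathbb C(\lambda)$, so it is the field $\mathbb C(\mathcal X)$. Thus $f^{-1}(d)$ has $2c$ points, the Galois closure of $\mathbb C(\mathcal X)/\mathbb C(\lambda)$ is $M\cdot\mathbb C(\lambda)$, and restriction embeds $\operatorname{Mon}$ in $\operatorname{Gal}(M/\mathbb Q(d))$.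

Let $ab$ be the edge used to remove the rigid motions, and $M_0$ the field generated over $\mathbb Q(d)$ by the coordinates $x_i,y_i$ of the solutions with $x_a=y_a=y_b=0$. Every point of $f^{-1}(d)$ comes from such a solution: translate $p_a$ to $0$ and rotate with $t^2=w_{ab}/z_{ab}$, so that $z_{ab}=w_{ab}$. The coordinates of the point are the numbers $z_e/z_{e_*}$ and $w_ez_{e_*}$ computed from that solution. So $M\subset M_0(i)$. If $G$ is RS, then $M_0(i)$ and $M$ have solvable Galois groups over $\mathbb Q(d)$, and $\operatorname{Mon}$ is solvable.
\end{proof}

\subsection{Meridians and ramification}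

The map $f$ need not be finite: solutions may escape to infinity (Example~\ref{ex:infinity}). To see all the branching we use the normalization $\pi\colon\overline{\mathcal X}\to S$ of $S$ in $\mathbb C(\mathcal X)$, the normal variety with function field $\mathbb C(\mathcal X)$ that is finite over $S$. After shrinking $U$, the maps $\pi$ and $f$ agree over $U$. A prime divisor $D'\subset\overline{\mathcal X}$ maps onto a prime divisor $D=\{\Phi=0\}\subset S$, with $\Phi$ irreducible. Its \emph{ramification index} is $e(D')=\operatorname{ord}_{D'}\Phi$, and $D'$ is \emph{ramified} if $e(D')>1$. A \emph{meridian} of a prime divisor $D\subset S\setminus U$ is a loop in $U$ that goes from the base point to a point near a generic point of $D$, turns once around $D$ in a small transverse disc, and returns along the same path. We recall two standard facts.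

\begin{lemma}\label{lem:meridians}
\begin{itemize}
\item[(a)] The group $\pi_1(U)$ is generated by the meridians of the prime divisors contained in $S\setminus U$, and the meridians of one divisor form a conjugacy class.
\item[(b)] The cycles of a meridian of $D$ on the fiber are as follows: each prime divisor $D'$ over $D$ contributes $[\mathbb C(D'):\mathbb C(D)]$ cycles of length $e(D')$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A loop in $U$ bounds a disc in $S=\mathbb C^n$. In general position the disc misses the singular locus of $S\setminus U$ and its components of complex codimension at least $2$, and it meets the divisors transversally in finitely many smooth points. So the loop is a product of meridians and their inverses. Meridians of $D$ are conjugate because the smooth points of $D$ on no other component form a connected set, and a conjugate of a meridian is a meridian with a different path.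

(b) Over a small polydisc around a generic point of $D$, the space $\overline{\mathcal X}$ is normal and is a covering off $\Phi=0$, so each connected component has the form $\Phi=\tau^e$. The component contains one point over the center of the polydisc; this point lies on one $D'$, and $e=e(D')$. The components belonging to $D'$ correspond to the points of $D'$ over a generic point of $D$.
\end{proof}

The link between ramification and rigidity is the next observation: along a component of the critical locus, the stress depends only on the distances.

\begin{lemma}\label{lem:conormal}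
Let $C$ be an irreducible component of $\{J=0\}\subset\mathcal X$ such that $f(C)$ is dense in a hypersurface $D=\{\Phi=0\}$, with $\Phi$ irreducible. For generic $p\in C$ the stresses of $(G,p)$ form a line, spanned by the gradient $(\partial_e\Phi)_{e\in E}$ at $f(p)$.
\end{lemma}

\begin{proof}
At generic $p\in C$ the differential of $f|_C$ maps onto $T_{f(p)}D$, which has dimension $n-1$, and $df$ has rank at most $n-1$. So the image of $df$ is $T_{f(p)}D$, and its annihilator is spanned by the gradient.
\end{proof}

\section{Two examples and the plan of the proof}\label{sec:examples}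

By Lemma~\ref{lem:conormal}, all points of $C$ over a generic point of $D$ have the same stress. The following lemma turns this into a bound on their number.

\begin{lemma}\label{lem:determines}
Let $p=(z,w)$ and $p'=(z',w')$ be points of $\mathcal X$ with $f(p)=f(p')$. Suppose that they have a common stress $\theta$ with $\operatorname{rank}\Omega_\theta=N-3$, and that the vectors $(z_e,w_e)$, $e\in E$, do not lie on two lines through the origin. Then $p'=p$ or $p'=\sigma p$.
\end{lemma}

\begin{proof}
The points $p_i$ are not collinear, so $\mathbf 1,z,w$ are a basis of $\ker\Omega_\theta$. As $z',w'$ lie in this kernel, $z'=\alpha z+\beta w$ and $w'=\alpha'z+\beta'w$ in $L$. The equations $z'_ew'_e=z_ew_e$ say that the binary form $\alpha\alpha'Z^2+(\alpha\beta'+\beta\alpha'-1)ZW+\beta\beta'W^2$ vanishes at all $(z_e,w_e)$. A nonzero binary quadratic form vanishes on at most two lines, so the form is zero. If $\alpha\ne0$, then $\alpha'=0$, $\alpha\beta'=1$, $\beta=0$; the condition $z'_{e_*}=1$ gives $\alpha=1$, and $p'=p$. If $\alpha=0$, then $\beta\alpha'=1$, $\beta'=0$; the condition $z'_{e_*}=1$ gives $\beta=1/w_{e_*}$, and $p'=\sigma p$.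
\end{proof}

\begin{example}[a graph that is not basic]\label{ex:fan}
Let $G$ consist of an edge $e_*$ with ends $u,v$ and three vertices $a_1,a_2,a_3$, each joined to $u$ and $v$. Take $p_u=(0,0)$, $p_v=(1,\lambda_*)$, and let $\mu_k,\mu_k'$ be the squared lengths of $a_ku$, $a_kv$. Writing $(z_k,w_k)$ for the point $a_k$, the equations $z_kw_k=\mu_k$ and $(z_k-1)(w_k-\lambda_*)=\mu_k'$ give $w_k=\mu_k+\lambda_*-\mu_k'-\lambda_*z_k$ and
\[
\lambda_*z_k^2-(\mu_k+\lambda_*-\mu_k')z_k+\mu_k=0,\qquad\text{with discriminant }\ \delta_k=(\mu_k+\lambda_*-\mu_k')^2-4\lambda_*\mu_k .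
\]
The $\delta_k$ are nondegenerate ternary quadratic forms in different sets of variables, so they are irreducible and not proportional. Hence $\mathbb C(\mathcal X)=\mathbb C(S)(\sqrt{\delta_1},\sqrt{\delta_2},\sqrt{\delta_3})$, $2c=8$ and $\operatorname{Mon}=(\mathbb Z/2)^3$. The other root of the equation for $z_k$ is $w_k/\lambda_*$, so $\sigma$ changes all three signs, and $\Gamma=(\mathbb Z/2)^2$. Over a generic point of $\delta_1=0$ there are four ramification points, not two, and the meridian acts on the four classes as a product of two transpositions. The stress explains this. If $\delta_1=0$, then $w_1=\lambda_*z_1$, so $u,v,a_1$ are collinear and satisfy a relation $\sum\mu_i=0$, $\sum\mu_ip_i=0$. The stress is $\theta_{ij}=-\mu_i\mu_j$ on the triangle $uva_1$, with $\Omega_\theta=\mu\mu^T$ of rank $1<N-3$. It lives on a proper Laman subgraph and says nothing about $a_2$ and $a_3$.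
\end{example}

\begin{example}[the graph $K_{3,3}$]\label{ex:K33}
Let the parts be $\{0,a,b\}$ and $\{1,2,3\}$. Suppose that $p_1,p_2,p_3$ are not collinear, and let $x,\alpha,\beta$ be the barycentric coordinates of $p_0,p_a,p_b$: thus $p_0=\sum x_kp_k$ with $\sum x_k=1$, and so on. The only relation among the vectors $p_0-p_k$ is $\sum x_k(p_0-p_k)=0$, so equilibrium at $0,a,b$ gives $\theta_{0k}=\tau x_k$, $\theta_{ak}=s\alpha_k$, $\theta_{bk}=t\beta_k$. Consider the quadratic form
\[
\tau\Bigl(u_0-\sum x_ku_k\Bigr)^2+s\Bigl(u_a-\sum\alpha_ku_k\Bigr)^2+t\Bigl(u_b-\sum\beta_ku_k\Bigr)^2 .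
\]
Its matrix kills $\mathbf 1,z,w$ and has the same rows $0,a,b$ as $\Omega_\theta$. If $\theta$ is a stress, the difference of the two matrices is supported on $\{1,2,3\}^2$ and kills $\mathbf 1,z,w$, so it is zero. Conversely, the form is that of a stress of $K_{3,3}$ as soon as its entries at the non-edges $12,13,23$ vanish. So the stresses correspond to the solutions $(\tau,s,t)$ of
\[
\tau x_jx_k+s\alpha_j\alpha_k+t\beta_j\beta_k=0\qquad(jk=12,13,23).
\]
A nonzero solution exists if and only if the transposed system has one, that is, some nonzero form $A_{12}x_1x_2+A_{13}x_1x_3+A_{23}x_2x_3$ vanishes at $x,\alpha,\beta$. These forms define the conics through $p_1,p_2,p_3$. So $K_{3,3}$ is flexible exactly when the six points lie on a conic.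

Fix five generic points $p_1,p_2,p_3,p_a,p_b$ and let $p_0$ move on the irreducible conic through them, avoiding the five points; then all $x_k\neq0$. The triple $(x_1x_2:x_1x_3:x_2x_3)=(x_3^{-1}:x_2^{-1}:x_1^{-1})$ determines $x$, so no two of the three triples in the system are proportional. Hence $(\tau,s,t)$ is unique up to scale, $\tau st\ne0$, the stress has full support and $\operatorname{rank}\Omega_\theta=3=N-3$. No two of the vectors $p_0-p_k$ are parallel, since a relation between two of them would force some $x_k=0$. So Lemma~\ref{lem:determines} applies. If the conic locus maps densely to a hypersurface $\Delta\subset S$, then over a generic point of $\Delta$ it has only the points $p$ and $\sigma p$. If moreover the ramification index is $2$, these points contribute $(s_1\,s_2)(\sigma s_1\,\sigma s_2)$ to the meridian, which is a transposition of classes.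
\end{example}

For a general basic graph we again fix a vertex $0$ of degree three with neighbors $1,2,3$ and let $p_0$ move over a fixed configuration of the other vertices. The flexible positions again form a conic through $p_1,p_2,p_3$. Splitting off the square $\tau(u_0-\sum x_ku_k)^2$ turns a stress of $G$ into a stress of the graph $G^+$ obtained by deleting $0$ and adding the triangle $123$. For $K_{3,3}$ this is $K_5-ab$, and the last two squares above are its stresses. In general Theorem~\ref{thm:JJ} replaces this explicit description. The proof has the following steps.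
\begin{itemize}
\item[1.] There are enough solutions: $c\ge6$ (Section~\ref{sec:basic}).
\item[2.] Divisors of $\overline{\mathcal X}$ at infinity are unramified (Section~\ref{sec:infinity}).
\item[3.] Along a ramified divisor the stress has full support (Section~\ref{sec:support}). This is the property that fails in Example~\ref{ex:fan}.
\item[4.] $G^+$ is rigid outside codimension two and has stresses of maximal rank (Section~\ref{sec:K4}).
\item[5.] Hence the family of conics is the only ramified divisor, its index is $2$, and it has degree $2$ over its image (Section~\ref{sec:ram}).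
\end{itemize}

\section{Edge counts and generic independence}\label{sec:indep}

A connected set of edges on $m$ vertices has rank $m-1$, so the bound $2m-3$ reads $|Q|\le2r(Q)-1$, and the bound $2m-4$ reads $|Q|\le2r(Q)-2$. Summing over the components of a nonempty set $Q\subset E$ gives
\begin{equation}\label{eq:count}
2r(Q)\ge|Q|+1\quad(G\text{ Laman}),\qquad 2r(Q)\ge|Q|+2\quad(G\text{ basic},\ |Q|\ge2,\ Q\ne E).
\end{equation}
In the second case, either $Q$ has two or more components, each of which gains $1$, or $Q$ is a connected proper subgraph on at least three vertices. For $Q=E$ the first inequality gives $r(E)=N-1$, so Laman graphs are connected.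

We need to pass from such counts to independence of rows, not only at generic configurations but also when $z$ or $w$ is confined to a linear subspace. The row $(w_e\varepsilon_e,z_e\varepsilon_e)$ lies in the plane spanned by $(\varepsilon_e,0)$ and $(0,\varepsilon_e)$, which does not depend on $p$, and it is cut out of this plane by the linear form $(z,-w)$. So the question is about fixed planes cut by a generic hyperplane. The next lemma allows the hyperplane to be generic only among those containing a given subspace $\ker\tau$; this is needed in Section~\ref{sec:infinity}.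

\begin{lemma}\label{lem:hyperplane}
Let $\tau\colon\widetilde Y\to Y$ be a surjection of finite-dimensional complex vector spaces and $(\widetilde A_e)_{e\in P}$ a finite nonempty family of $2$-dimensional subspaces of $\widetilde Y$. Put $\widetilde A_Q=\sum_{e\in Q}\widetilde A_e$ and $A_Q=\tau(\widetilde A_Q)$. Assume that
\[
\dim\widetilde A_Q\ge|Q|+1\ \ (\emptyset\ne Q\subseteq P),\qquad\dim A_Q\ge|Q|+1\ \ (\emptyset\ne Q\subsetneq P),\qquad\dim A_P\ge|P|.
\]
Then for generic $\varphi\in Y^*\subset\widetilde Y^*$ the spaces $\widetilde A_e\cap\ker\varphi$ are lines, and these lines are linearly independent in $\widetilde Y$.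
\end{lemma}

\begin{proof}
If $a_e,a_e'$ is a basis of $\widetilde A_e$, the conclusion for $\varphi$ says that the vectors $\varphi(a_e)a'_e-\varphi(a'_e)a_e$ are independent. This is an open condition, so it suffices to find one $\varphi\in Y^*$. We use induction on $|P|$. If $P=\{e\}$, then $A_e\ne0$, and any $\varphi$ that is nonzero on $A_e$ will do.

Let $|P|\ge2$ and $e_0\in P$; then $\dim A_{e_0}=2$. Choose $x\ne0$ in $\widetilde A_{e_0}$ outside finitely many lines, so that for $\emptyset\ne Q\subseteq P\setminus e_0$ we have $x\in\widetilde A_Q$ only if $\widetilde A_{e_0}\subset\widetilde A_Q$, and $\tau(x)\in A_Q$ only if $A_{e_0}\subset A_Q$. Consider $\widetilde Y'=\widetilde Y/\mathbb Cx\to Y'=Y/\mathbb C\tau(x)$ and the family $P\setminus e_0$, and denote images by primes. If $x\notin\widetilde A_Q$, then $\dim\widetilde A'_Q=\dim\widetilde A_Q\ge|Q|+1$. If $x\in\widetilde A_Q$, then $\dim\widetilde A_Q=\dim\widetilde A_{Q\cup e_0}\ge|Q|+2$, and again $\dim\widetilde A'_Q\ge|Q|+1$. In particular $\widetilde A_e\to\widetilde A'_e$ is an isomorphism for $e\ne e_0$. The same two cases, with $\tau(x)$ and $A_Q$, give $\dim A'_Q\ge|Q|+1$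 for $\emptyset\ne Q\subsetneq P\setminus e_0$, because then $Q\cup e_0\subsetneq P$. For $Q=P\setminus e_0$ we have $\dim A'_Q\ge(|Q|+1)-1=|Q|$.

By induction, for generic $\varphi\in Y'^*=\{\varphi\in Y^*:\varphi(x)=0\}$ the lines $\widetilde A_e\cap\ker\varphi$, $e\ne e_0$, are independent modulo $x$. Since $A_{e_0}/\mathbb C\tau(x)\ne0$, a generic such $\varphi$ is nonzero on $\widetilde A_{e_0}$, and then $\widetilde A_{e_0}\cap\ker\varphi=\mathbb Cx$. For this $\varphi$ all the lines are independent.
\end{proof}

\begin{corollary}\label{cor:indep}
Let $Z,W\subset L$ be linear subspaces, let $r_Z(Q)$ be the dimension of the span of the forms $\varepsilon_e|_Z$, $e\in Q$, and define $r_W$ in the same way. Let $P$ be a set of pairs with $r_Z(Q)+r_W(Q)\ge|Q|+1$ for all $\emptyset\ne Q\subseteq P$. Then at generic $(z,w)\in Z\times W$ the differentials $d(z_ew_e)$, $e\in P$, are independent, so the map $Z\times W\to\mathbb C^P$, $(z,w)\mapsto(z_ew_e)$, is dominant. If $\varepsilon_{e_*}|_Z\ne0$, its restriction to $\{z_{e_*}=1\}$ is dominant too. In particular, a Laman graph is rigid and has independent edges at a generic configuration.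
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:hyperplane} with $\widetilde Y=Y=Z^*\oplus W^*$, with $\widetilde A_e$ spanned by $(\varepsilon_e|_Z,0)$ and $(0,\varepsilon_e|_W)$, and with $\varphi=(z,-w)$. Then $\dim\widetilde A_Q=r_Z(Q)+r_W(Q)$, and $\widetilde A_e\cap\ker\varphi$ is spanned by $(w_e\varepsilon_e,z_e\varepsilon_e)$. The map is invariant under rotations, which move any point with $z_{e_*}\ne0$ into $\{z_{e_*}=1\}$. The last statement is the case $Z=W=L$, by \eqref{eq:count}.
\end{proof}

\section{A vertex of degree three, and the bound $c\ge6$}\label{sec:basic}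

From now on $G$ is basic, except where stated otherwise. Let $i_G(A)$ be the number of edges induced by $A\subset V$; thus $i_G(A)\le2|A|-4$ for $3\le|A|<N$. A graph with at least four vertices is \emph{$3$-connected} if it has no \emph{separation} of order at most $2$, that is, no covering $V=A\cup B$ with $|A\cap B|\le2$, with $A\setminus B$ and $B\setminus A$ nonempty, and with no edge between these two sets.

\begin{lemma}\label{lem:basic}
A basic Laman graph has no triangle, has minimum degree exactly $3$, has $N\ge6$ vertices, and is $3$-connected.
\end{lemma}

\begin{proof}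
A triangle has $3>2\cdot3-4$ edges and is a proper subgraph since $N>3$. Deleting a vertex of degree at most $2$ would leave $N-1\ge3$ vertices and at least $2(N-1)-3$ edges. So $3N\le2|E|=4N-6$, which gives $N\ge6$; and the average degree is less than $4$. In a separation $(A,B)$ a vertex of $A\setminus B$ has all its neighbors in $A$, so $4\le|A|<N$, and also $4\le|B|<N$. Then $|E|\le(2|A|-4)+(2|B|-4)\le2(N+2)-8=2N-4$, a contradiction.
\end{proof}

If $N=6$, all degrees equal $3$. The three neighbors of a vertex are pairwise nonadjacent, so each is joined to both remaining vertices, and $G=K_{3,3}$. This graph is basic, since $ab\le2(a+b)-4$ for $a,b\le3$ and $3\le a+b\le5$.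

Fix a vertex $0$ of degree $3$ with neighbors $1,2,3$; these are pairwise nonadjacent. Let $G_\circ=(V_\circ,E_\circ)$ be the graph obtained by deleting $0$, and $N_\circ=N-1$, so that $|E_\circ|=2N_\circ-4$. Put
\[
G_{jk}=G_\circ+jk\quad(jk=12,13,23),\qquad G^+=G_\circ+\{12,13,23\}.
\]
We choose $e_*\in E_\circ$. A graph is \emph{rigid} if it has a spanning Laman subgraph, and \emph{redundantly rigid} if it stays rigid after deleting any one edge. By Corollary~\ref{cor:indep} a rigid graph is rigid at generic $p$.

\begin{lemma}\label{lem:Gplus}
The graphs $G_{jk}$ are Laman graphs. The graph $G^+$ is redundantly rigid and $3$-connected.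
\end{lemma}

\begin{proof}
The graph $G_{jk}$ has $2N_\circ-3$ edges, and a set $A\subset V_\circ$ with $|A|\ge3$ induces at most $(2|A|-4)+1$ of them. Deleting a triangle edge from $G^+$ leaves a graph containing some $G_{jk}$. For $e\in E_\circ$ let $H=G_\circ-e+12+13\subset G^+-e$; it has $2N_\circ-3$ edges. Let $A\subsetneq V_\circ$, $|A|\ge3$. If $\{1,2,3\}\not\subset A$, then $A$ contains at most one new edge and $i_H(A)\le2|A|-3$. If $\{1,2,3\}\subset A$, then $i_G(A)+3=i_G(A\cup0)\le2(|A|+1)-4$, so $i_H(A)\le i_G(A)+2\le2|A|-3$. Thus $H$ is a Laman graph. Finally, in a separation $(A,B)$ of $G^+$ of order at most $2$ the triangle $123$ lies in one side, say $A$, and then $(A\cup0,B)$ is a separation of $G$ of the same order.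
\end{proof}

A \emph{$1$-extension} of a graph deletes an edge $k_1k_2$ and adds a new vertex $j$ with edges $jk_1,jk_2,jk_3$, where $k_3\ne k_1,k_2$.

\begin{theorem}[Jackson and Jord\'an \cite{JJ}]\label{thm:JJ}
Every $3$-connected redundantly rigid graph on at least four vertices is obtained from $K_4$ by a sequence of edge additions and $1$-extensions.
\end{theorem}

By Lemma~\ref{lem:Gplus} the theorem applies to $G^+$. For $G=K_{3,3}$: start from $K_4$ on $\{a,1,2,3\}$, replace $12$ by the vertex $b$, and put $12$ back.

We now bound the degree of $f$ from below by finding \'etale points in a special fiber. An equation $z_ew_e=0$ splits into two linear equations, so setting lengths equal to zero produces solutions of several distinguishable types.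

\begin{proposition}\label{prop:six}
$c\ge6$.
\end{proposition}

\begin{proof}
Let $L_\circ=\mathbb C^{V_\circ}/\mathbb C\mathbf 1$ and $Z_{12}=\{z\in L_\circ:z_1=z_2\}$. Since $12$ is not an edge, $\varepsilon_{e_*}\ne0$ on $Z_{12}$. The distance map
\[
g_{12}\colon\{(z,w)\in Z_{12}\times L_\circ:\ z_{e_*}=1\}\to\mathbb C^{E_\circ}
\]
goes between spaces of dimension $2N_\circ-4$. Let $m_{12}$ be its degree, or $0$ if it is not dominant. Define $g_{13},g_{23},m_{13},m_{23}$ by permuting $1,2,3$.

\emph{Step 1: $2c\ge2(m_{12}+m_{13}+m_{23})$.} Take $\lambda\in S$ with $\lambda_{01}=\lambda_{02}=\lambda_{03}=0$ and $\lambda|_{E_\circ}$ generic. By Lemma~\ref{lem:etale} the $m_{12}$ points of $g_{12}^{-1}(\lambda|_{E_\circ})$ are \'etale for $g_{12}$, and they have $z_1\ne z_3$ and $w_1,w_2,w_3$ distinct. Extend each by $z_0=z_1=z_2$, $w_0=w_3$ to a point of $f^{-1}(\lambda)$. A vector $(\dot z,\dot w)\in\ker df$ at this point satisfies $w_{01}\dot z_{01}=w_{02}\dot z_{02}=z_{03}\dot w_{03}=0$ with nonzero coefficients, so $\dot z_0=\dot z_1=\dot z_2$ and $\dot w_0=\dot w_3$. Its restriction to $V_\circ$ is then in $\ker dg_{12}=0$, and so the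 vector is zero. We have found $m_{12}$ \'etale points of $f$ at which $z_1=z_2$ is the only coincidence among $z_1,z_2,z_3$ or among $w_1,w_2,w_3$. Their images under $\sigma$ are \'etale points of the same fiber at which $w_1=w_2$ is the only coincidence. The pairs $13$ and $23$ give four more types, and the six types are disjoint. Lemma~\ref{lem:etale} gives the inequality.

\emph{Step 2: $m_{12}\ge2$.} The vertex $3$ has degree at least $3$, so at least two edges of $E_\circ$ contain it. Choose one of them, $h\ne e_*$. As $3$ is not adjacent to $1$ or $2$, the edge $h$ is disjoint from $12$. We look at the fiber of $g_{12}$ over a point with $\lambda_h=0$ and $\lambda|_{E_\circ\setminus h}$ generic. Consider the distance maps from $\{(z,w)\in Z\times W:z_{e_*}=1\}$ to $\mathbb C^{E_\circ\setminus h}$ for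
\[
\text{(A)}\ \ Z=\{z_1=z_2,\ z_h=0\},\ W=L_\circ;\qquad\text{(B)}\ \ Z=Z_{12},\ W=\{w_h=0\}.
\]
Both go between spaces of dimension $2N_\circ-5$. Suppose that both are dominant. Then the fiber contains a point of type (A) that is \'etale for the restricted map and has $w_h\ne0$. A vector in $\ker dg_{12}$ there satisfies $w_h\dot z_h=0$, so it is tangent to $Z\times W$ and vanishes. The fiber also contains a point of type (B) that is \'etale for the restricted map and has $z_h\ne0$; a kernel vector satisfies $z_h\dot w_h=0$ and vanishes for the same reason. These are two distinct \'etale points of one fiber of $g_{12}$, so $g_{12}$ is dominant and $m_{12}\ge2$.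

It remains to prove dominance. If $Z$ is cut out by the forms $\varepsilon_e$, $e\in T$, then $r_Z(Q)=r(Q\cup T)-r(T)$. By Corollary~\ref{cor:indep} it suffices to show, for $\emptyset\ne Q\subseteq E_\circ\setminus h$,
\[
\text{(A)}\ \ r(Q\cup\{12,h\})+r(Q)\ge|Q|+3,\qquad\text{(B)}\ \ r(Q\cup12)+r(Q\cup h)\ge|Q|+3 .
\]
If $Q=\{e\}$, the sum in (B) is $2+2$, and the sum in (A) is $3+1$ because $12$ and $h$ are disjoint and so $\{e,12,h\}$ is not a triangle. For $e=e_*$ this also shows $\varepsilon_{e_*}|_Z\ne0$. If $|Q|\ge2$, both sums are at least $2r(Q)\ge|Q|+2$, by \eqref{eq:count}. If $2r(Q)=|Q|+2$, then \eqref{eq:count} for $Q\cup h\neq E$ gives $2r(Q\cup h)\ge|Q|+3>2r(Q)$; so $r(Q\cup h)=r(Q)+1$ and both sums are at least $2r(Q)+1=|Q|+3$.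

The roles of $1,2,3$ are symmetric, so $m_{13},m_{23}\ge2$ and $2c\ge12$.
\end{proof}

\section{No ramification at infinity}\label{sec:infinity}

The divisors of $\overline{\mathcal X}$ that are not visible in $\mathcal X$ correspond to solutions that escape while all distances stay finite. This happens in codimension one.

\begin{example}\label{ex:infinity}
In $K_{3,3}$ put $z_k=\epsilon\zeta_k$ for $k=0,1,2,3$ and $w_0=\omega/\epsilon$, and keep the other coordinates fixed. As $\epsilon\to0$,
\[
\lambda_{0k}\to\omega(\zeta_0-\zeta_k),\qquad\lambda_{ak}\to z_a(w_a-w_k),\qquad\lambda_{bk}\to z_b(w_b-w_k).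
\]
The limits of the $\lambda_{0k}$ are arbitrary, and any relation $\lambda_{bk}=\mu\lambda_{ak}+\nu$ with $\mu\ne0$ is realized by $z_a=1$, $w_a=0$, $w_k=-\lambda_{ak}$, $z_b=\mu$, $w_b=\nu/\mu$. So the limits are dense in the hypersurface $\det[1\,|\,\lambda_{ak}\,|\,\lambda_{bk}]_{k=1,2,3}=0$. With $e_*=a1$, the coordinate $w_{01}z_{e_*}$ on $\mathcal X$ tends to infinity. The edges fall into two levels: $z_e$ has order $1$ in $\epsilon$ on the edges at $0$ and order $0$ on the others.
\end{example}

We show that such divisors are unramified. This section uses only that $G$ is a Laman graph.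

\begin{proposition}\label{prop:finite}
Let $D'\subset\overline{\mathcal X}$ be a ramified prime divisor over $D\subset S$. Then $D$ is not a coordinate hyperplane, and $\operatorname{ord}_{D'}=\operatorname{ord}_C$ for an irreducible component $C\subset\mathcal X$ of $\{J=0\}$ with $f(C)$ dense in $D$.
\end{proposition}

Let $D'$ be any prime divisor of $\overline{\mathcal X}$ over $D=\{\Phi=0\}$. Let $v=\operatorname{ord}_{D'}$, with valuation ring $\mathcal O_v\subset\mathbb C(\mathcal X)$, uniformizer $t$ and residue field $\kappa=\mathbb C(D')$. The residues of the $\lambda_e$ generate the subfield $\mathbb C(D)$, of transcendence degree $n-1$. The strategy is to find an affine chart in which $v$ is the order of vanishing along a hypersurface, and to compute the index there.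

\begin{lemma}\label{lem:center}
Let $\mathcal Y$ be an affine space with $\mathbb C(\mathcal Y)=\mathbb C(\mathcal X)$ such that the $\lambda_e$ define a polynomial map $g\colon\mathcal Y\to S$ and $\mathbb C[\mathcal Y]\subset\mathcal O_v$. Then $v=\operatorname{ord}_B$ for the irreducible hypersurface $B\subset\mathcal Y$ whose ideal consists of the polynomials of positive valuation, and $g(B)$ is dense in $D$. If $dg$ is invertible at a generic point of $B$, then $e(D')=1$.
\end{lemma}

\begin{proof}
The ideal is prime, and it is nonzero because $v$ is nontrivial; so $B\ne\mathcal Y$. The ring $\mathbb C[B]$ embeds in $\kappa$ and contains the residues of the $\lambda_e$. So $\dim B\ge n-1$, $B$ is a hypersurface, and $g(B)$ is dense in $D$. The local ring $\mathcal O_{\mathcal Y,B}$ is a discrete valuation ring contained in $\mathcal O_v$, and such a ring is a maximal proper subring of its fraction field; hence the two are equal. If $dg$ is invertible at a generic point of $B$, then $d(\Phi\circ g)\ne0$ there, so $v(\Phi)=1$.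
\end{proof}

\subsection{At most two levels}

Put $a_e=v(z_e)$ and $b_e=v(w_e)$, so $a_e+b_e=v(\lambda_e)\ge0$. Let $\bar z_e,\bar w_e\in\kappa^*$ be the residues of $t^{-a_e}z_e$ and $t^{-b_e}w_e$. For a value $\alpha$ of $a$ let $E_\alpha$, $E_{\ge\alpha}$, $E_{>\alpha}$ be the sets of edges with $a_e=\alpha$, $a_e\ge\alpha$, $a_e>\alpha$. The vector $t^{-\alpha}z|_{E_{\ge\alpha}}$ has entries in $\mathcal O_v$ and satisfies the $\mathbb C$-linear equations of $L|_{E_{\ge\alpha}}$. Its residue satisfies the same equations and vanishes on $E_{>\alpha}$. Therefore
\begin{equation}\label{eq:level}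
(\bar z_e)_{e\in E_\alpha}\in M_\alpha\otimes\kappa,\qquad M_\alpha=\{y|_{E_\alpha}:\ y\in L,\ y|_{E_{>\alpha}}=0\},\qquad\dim M_\alpha=r(E_{\ge\alpha})-r(E_{>\alpha}).
\end{equation}
The ratios $\bar z_e/\bar z_{e'}$ with $e,e'\in E_\alpha$ are functions of a $\kappa$-point of $\mathbb P(M_\alpha)$, and the dimensions of the $M_\alpha$ add up to $r(E)=N-1$. So if $a$ takes $\ell_a$ values, all ratios within levels generate a field of transcendence degree at most $N-1-\ell_a$. The same holds for $w$, with the number $\ell_b$ of values of $b$.

Let $E'=\{e:v(\lambda_e)=0\}$. Then $E'=E$ if $D$ is not a coordinate hyperplane, and $E'=E\setminus h$ if $D=\{\lambda_h=0\}$; in the second case $e(D')=v(\lambda_h)$. On $E'$ we have $b=-a$. Let $\ell$ be the number of values of $a$ on $E'$. The residues $\bar\lambda_e=\bar z_e\bar w_e$, $e\in E'$, generate $\mathbb C(D)$. If $e,e'\in E'$ and $a_e=a_{e'}$, then $b_e=b_{e'}$ and $\bar\lambda_e=\bar\lambda_{e'}(\bar z_e/\bar z_{e'})(\bar w_e/\bar w_{e'})$. Hence $n-1\le(N-1-\ell_a)+(N-1-\ell_b)+\ell$, that is,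
\begin{equation}\label{eq:levels}
\ell_a+\ell_b-\ell\le2 .
\end{equation}
Since $\ell_a,\ell_b\ge\ell$, either $\ell=1$, or $\ell=\ell_a=\ell_b=2$. For an edge $e_1$ write $\hat z=z/z_{e_1}$, $\hat w=z_{e_1}w$; this identifies $\mathbb C(\mathcal X)$ with the function field of $\mathcal X_{e_1}=\{(\hat z,\hat w)\in L\times L:\hat z_{e_1}=1\}$, and $\lambda_e=\hat z_e\hat w_e$.

\subsection{One level}

Let $\ell=1$ and $E'=E$. As $z_{e_*}=1$, we have $a=b=0$. The functions $z_e,w_e$ generate $\mathbb C[\mathcal X]$ because $G$ is connected. By Lemma~\ref{lem:center}, $v=\operatorname{ord}_C$ for a hypersurface $C\subset\mathcal X$ with $f(C)$ dense in $D$, and if $D'$ is ramified then $C\subset\{J=0\}$. This is the case described in the proposition.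

Let $\ell=1$ and $E'=E\setminus h$, with $a=\alpha$, $b=-\alpha$ on $E'$, and $k=v(\lambda_h)>0$. By \eqref{eq:levels} one of $\ell_a,\ell_b$ is $1$, so $(a_h,b_h)$ is $(\alpha+k,-\alpha)$ or $(\alpha,-\alpha+k)$. Take $e_1\in E'$. All $\hat z_e,\hat w_e$ have valuation $0$, except that $v(\hat z_h)=k$ in the first case and $v(\hat w_h)=k$ in the second. The hypersurface $B\subset\mathcal X_{e_1}$ of Lemma~\ref{lem:center} lies in, hence equals, the hyperplane $\hat z_h=0$, respectively $\hat w_h=0$. So $k=1$ and $D'$ is unramified.

\subsection{Two levels: the chart}

Let $\ell=\ell_a=\ell_b=2$. Then $a$ takes values $\alpha>\beta$ and $b$ takes values $-\beta>-\alpha$ on $E$. Put $k=\alpha-\beta$ and let $F=\{a=\alpha\}$, $F'=\{b=-\beta\}$ be the top levels. Since $a+b\ge0$, we have $F\cup F'=E$. On $F\cap F'$ we have $a+b=k>0$, and elsewhere $a+b=0$; so $F\cap F'=E\setminus E'$ is empty or equal to $\{h\}$. Both $F\setminus F'$ and $F'\setminus F$ are nonempty, as $\ell=2$. Let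
\[
K=\{y\in L:y|_F=0\},\qquad K'=\{y\in L:y|_{F'}=0\}.
\]
By \eqref{eq:level} for the lower levels, and because the residues are nonzero, each $\varepsilon_e$ with $e\in F'\setminus F$ is nonzero on $K$, and each $\varepsilon_e$ with $e\in F\setminus F'$ is nonzero on $K'$.

After normalizing at an edge of $F\setminus F'$, the vector $z$ is a bounded part plus a large part in $K$, and $w$ is a bounded part in $K'$ plus a small part. We take these parts and the scale as coordinates. Choose linear sections $s\colon L|_F\to L$ and $s'\colon L|_{F'}\to L$ of the restriction maps and edges $e_1\in F\setminus F'$, $e_2\in F'\setminus F$. Let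
\[
\mathcal Y=\{(\xi,\eta,\xi',\eta',\epsilon)\in L|_F\times K\times L|_{F'}\times K'\times\mathbb C:\ \xi_{e_1}=1,\ \eta_{e_2}=1\},
\]
an affine space of dimension $(N-1)+(N-1)+1-2=n$. The formulas
\[
\hat z=s(\xi)+\epsilon^{-1}\eta,\qquad\hat w=\eta'+\epsilon s'(\xi')
\]
define a birational map $\mathcal Y\dashrightarrow\mathcal X_{e_1}$ with inverse $\xi=\hat z|_F$, $y=\hat z-s(\xi)\in K$, $\epsilon=1/y_{e_2}$, $\eta=\epsilon y$, $\xi'=\hat w|_{F'}/\epsilon$, $\eta'=\hat w-\epsilon s'(\xi')$. The distances are polynomials on $\mathcal Y$:
\begin{equation}\label{eq:chart}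
g_e=\begin{cases}\xi_e\,(\eta'_e+\epsilon s'(\xi')_e),&e\in F\setminus F',\\ \xi'_e\,(\eta_e+\epsilon s(\xi)_e),&e\in F'\setminus F,\\ \epsilon\,\xi_e\xi'_e,&e\in F\cap F'.\end{cases}
\end{equation}
We have $v(\hat z_e)=0$ on $F$ and $-k$ on $F'\setminus F$, and $v(\hat w_e)=0$ on $F\setminus F'$ and $k$ on $F'$. Hence $v(\xi_e)=0$, $v(s(\xi)_e)\ge0$, $v(y_e)=-k$ on $F'\setminus F$, $v(\epsilon)=k$, $v(\eta_e)\ge0$, $v(\xi'_e)=0$ and $v(\eta'_e)\ge0$. Lemma~\ref{lem:center} applies, and $B=\{\epsilon=0\}$ because $v(\epsilon)>0$. If $F\cap F'=\{h\}$, then $e(D')=\operatorname{ord}_B(\epsilon\xi_h\xi'_h)=1$.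

\subsection{Two levels: transversality}

It remains to treat $E=F\sqcup F'$. We show that $dg$ is invertible at a generic point of $B$; then $e(D')=1$ by Lemma~\ref{lem:center}. Differentiating \eqref{eq:chart} at $\epsilon=0$, a vector $\theta\in\mathbb C^E$ annihilates the image of $dg$ if and only if
\begin{align*}
&\text{(i)}\ \ \textstyle\sum_F\theta_e\eta'_e\dot\xi_e=0\ \ (\dot\xi\in L|_F), &&\text{(ii)}\ \ \textstyle\sum_F\theta_e\xi_e\dot\eta'_e=0\ \ (\dot\eta'\in K'),\\
&\text{(i$'$)}\ \ \textstyle\sum_{F'}\theta_e\eta_e\dot\xi'_e=0\ \ (\dot\xi'\in L|_{F'}), &&\text{(ii$'$)}\ \ \textstyle\sum_{F'}\theta_e\xi'_e\dot\eta_e=0\ \ (\dot\eta\in K),\\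
&\text{(iii)}\ \ \textstyle\sum_F\theta_e\xi_es'(\xi')_e+\sum_{F'}\theta_e\xi'_es(\xi)_e=0 .
\end{align*}
A priori (i) is required only for $\dot\xi_{e_1}=0$ and (ii$'$) only for $\dot\eta_{e_2}=0$. The missing direction $\dot\xi=\xi$ in (i) is (ii) with $\dot\eta'=\eta'$, and the missing direction $\dot\eta=\eta$ in (ii$'$) is (i$'$) with $\dot\xi'=\xi'$.

The first four conditions describe the annihilator of the image of $d(g|_B)$. Since $g(B)$ is dense in $D$, this space has dimension one at a generic point of $B$. It is a direct sum $T\oplus T'$, where $T\subset\mathbb C^F$ depends only on $(\xi,\eta')$ and $T'\subset\mathbb C^{F'}$ only on $(\xi',\eta)$. So generically one of $T,T'$ is a line $\mathbb C\theta$ and the other is zero, and only one of the two sums in (iii) is present. Suppose that $dg$ is singular along $B$, so that $\theta$ satisfies (iii) at generic points of $B$. Rescaling $\xi$ or $\eta$ changes neither $T,T'$ nor the vanishing of the sum that is present. We may therefore drop the normalizations and let $(\xi,\eta,\xi',\eta')$ be generic in $L|_F\times K\times L|_{F'}\times K'$. The conditions are now symmetric under exchanging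 primed and unprimed letters, and we assume $T=\mathbb C\theta$, $T'=0$. For generic $(\xi,\eta')$ the linear form $\xi'\mapsto\sum_F\theta_e\xi_es'(\xi')_e$ vanishes at generic $\xi'$, hence identically. As $L=s'(L|_{F'})\oplus K'$, this and (ii) give
\[
\text{(ii$^+$)}\qquad\textstyle\sum_F\theta_e\xi_ey_e=0\quad\text{for all }y\in L .
\]
Conditions (i) and (ii$^+$) say that $\theta$ is a genuine stress of the edge set $F$ at the configuration $(z,w)=(\xi,\eta')$. Here $w$ is confined to $K'$ but the stress is tested against all of $L$, so Corollary~\ref{cor:indep} does not apply; this is the situation of Lemma~\ref{lem:hyperplane}.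

Restriction to $F$ embeds $K'$ in $L|_F$, since $F\cup F'=E$. Let $P\subset F$ be the support of $\theta$ at generic $(\xi,\eta')$. Take $\widetilde Y=(L|_F)^*\oplus(L|_F)^*$, $Y=(L|_F)^*\oplus K'^*$, $\tau$ the restriction map, $\widetilde A_e$ spanned by $(\varepsilon_e,0)$ and $(0,\varepsilon_e)$, and $\varphi=(\xi,-\eta')$, a generic element of $Y^*=L|_F\oplus K'$. By \eqref{eq:count}, $\dim\widetilde A_Q=2r(Q)\ge|Q|+1$. The line $\widetilde A_e\cap\ker\varphi$ is spanned by $\tilde\rho_e=(\eta'_e\varepsilon_e,\xi_e\varepsilon_e)$, and $\rho_e=\tau(\tilde\rho_e)$ is nonzero because $\eta'_e\ne0$. Conditions (i) and (ii) say that $T$ is the space of dependencies among the $\rho_e$, $e\in F$. It is spanned by $\theta$, which has support $P$. So $|P|\ge2$, and for $\emptyset\ne Q\subsetneq P$ the vectors $\rho_e$, $e\in Q$, are independent. They lie in $A_Q\cap\ker\varphi$, a proper subspace of $A_Q$ since $\varphi(\varepsilon_e,0)=\xi_e\ne0$. Hence $\dim A_Q\ge|Q|+1$, and $\dim A_P\ge\dim A_{P\setminus e}\ge|P|$. By Lemma~\ref{lem:hyperplane} the vectors $\tilde\rho_e$, $e\in P$, are independent. But (i) and (ii$^+$) say $\sum_P\theta_e\tilde\rho_e=0$.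 This contradiction completes the proof of Proposition~\ref{prop:finite}.

\section{The stress along a ramified divisor has full support}\label{sec:support}

\begin{proposition}\label{prop:support}
Let $C$ be an irreducible component of $\{J=0\}$ such that $f(C)$ is dense in a hypersurface $D=\{\Phi=0\}$ that is not a coordinate hyperplane. For generic $p\in C$ the stress $\theta(p)$ of Lemma~\ref{lem:conormal} has support $E$.
\end{proposition}

Let $P$ be the generic support. The idea is a dimension count for the vector $\nu=(\theta_ez_ew_e)_{e\in P}$. It satisfies $\sum\nu_e=0$, and it will determine the configuration on $P$, up to translations and scalings of $z$ and $w$, up to finitely many choices. This gives $2r(P)-3\le|P|-2$, which \eqref{eq:count} allows only for $P=E$. The difficulty is that finiteness is known only over a generic point of the hyperplane $\sum\nu_e=0$, so we must show that $\nu$ fills this hyperplane. We first show that the closure of the set of all $\nu$ is a linear space, and then compute its annihilator. For the first point note that $\nu$ is proportional to $(\lambda_e\partial_e\Phi)$, the normal vector of $D$ in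 logarithmic coordinates.

\begin{lemma}\label{lem:gauss}
Let $\Phi\in\mathbb C[\lambda_e:e\in P]$ be irreducible and not proportional to a coordinate. Let $D^*$ be the set of $\lambda\in(\mathbb C^*)^P$ with $\Phi(\lambda)=0$, $d\Phi(\lambda)\ne0$, and put $\nu(\lambda)=(\lambda_e\partial_e\Phi)_e$. Then the Zariski closure $\mathcal N$ of $\{\gamma\nu(\lambda):\gamma\in\mathbb C^*,\ \lambda\in D^*\}$ is a linear subspace of $\mathbb C^P$.
\end{lemma}

\begin{proof}
Let $\Lambda=\{(\lambda,\gamma\nu(\lambda))\}\cong D^*\times\mathbb C^*$, a smooth irreducible variety of dimension $|P|$. In local coordinates $u_e=\log\lambda_e$ the $1$-form $\sum\nu_e\,du_e$ restricts on $\Lambda$ to $\gamma\,d\Phi|_{D^*}=0$. So its differential $\sum d\nu_e\wedge du_e$ vanishes on $\Lambda$. By generic smoothness there is a dense open $\Lambda^\circ\subset\Lambda$ on which the projection to the smooth locus of $\mathcal N$ is a submersion; its image contains a dense open subset $\mathcal N^\circ$, which is smooth and irreducible, hence path connected.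

Fix $\nu\in\mathcal N^\circ$ and put $A_\nu=(T_\nu\mathcal N)^\perp$ for the standard pairing. At a point of the fiber over $\nu$, evaluate the $2$-form on a vector $(\dot u,0)$ tangent to the fiber and any tangent vector $(u',\nu')$ of $\Lambda^\circ$. This gives $\nu'\cdot\dot u=0$, and $\nu'$ ranges over $T_\nu\mathcal N$. So all tangent spaces of the fiber lie in $A_\nu$, and they equal $A_\nu$ because both have dimension $|P|-\dim\mathcal N$. Hence near a point $\lambda_0$ the fiber is $\lambda_0\exp(\text{a ball in }A_\nu)$.

Let $Y\subset(\mathbb C^*)^P$ be the Zariski closure of the component of the fiber through $\lambda_0$; $\dim Y=\dim A_\nu$. If a polynomial $\psi$ vanishes on $Y$, the entire function $a\mapsto\psi(\lambda_0\exp a)$ on $A_\nu$ vanishes on a ball, hence everywhere. So $\exp(A_\nu)\subset\lambda_0^{-1}Y$. The Zariski closure of the group $\exp(A_\nu)$ is a closed subgroup; it is irreducible, because the entire functions on $A_\nu$ form a domain; so it is a subtorus. Its Lie algebra contains $A_\nu$ and has dimension at most $\dim Y$, so it equals $A_\nu$. There are countably many subtori, and $\nu\mapsto A_\nu$ is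 a continuous map from $\mathcal N^\circ$ to a Grassmannian. A path with countable image is constant, so $A_\nu=A$ does not depend on $\nu$. Since $\mathcal N$ is a cone, $\nu\in T_\nu\mathcal N=A^\perp$. Thus $\mathcal N\subset A^\perp$, and the dimensions agree.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:support}]
Let $\widetilde C\subset(\mathbb C^2)^V$ be the closure of $C\times\mathbb C^2\times\mathbb C^*$, an irreducible hypersurface at whose generic point the stress space is a line with support $P$. Let $V_P$ be the set of vertices covered by $P$ and $r=r(P)$. The set $P$ is connected, since otherwise the restrictions of $\theta$ to the components would be independent stresses; so $|V_P|=r+1$ and $L_P:=L|_P\cong\mathbb C^{V_P}/\mathbb C\mathbf 1$. Also $|P|\ge2$, since a stress on one edge $ij$ requires $p_i=p_j$, a condition of codimension $2$. For $e\notin P$ the polynomial $\partial_e\Phi$ vanishes on $D$, so it is divisible by $\Phi$ and is zero by degree. So $\Phi\in\mathbb C[\lambda_e:e\in P]$ defines an irreducible hypersurface $D_P\subset\mathbb C^P$, not a coordinate hyperplane.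

The set $P$ is dependent along $\widetilde C$ and independent at a generic configuration. By (H), $\widetilde C=C_P\times(\mathbb C^2)^{V\setminus V_P}$ with $C_P\subset(\mathbb C^2)^{V_P}$ an irreducible hypersurface. The map $f_P(p)=(z_ew_e)_{e\in P}$ sends $C_P$ densely into $D_P$. For generic $p\in C_P$ the stress space of $(P,p)$ is a line $\mathbb C\theta$, all $\theta_e$ and $z_ew_e$ with $e\in P$ are nonzero, and $\nu(f_P(p))$ is proportional to $(\theta_ez_ew_e)$. With $\mathcal N$ as in Lemma~\ref{lem:gauss}, these vectors span a dense subset of $\mathbb P(\mathcal N)$, and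
\[
\mathcal N^\perp=\Bigl\{s\in\mathbb C^P:\ \sum_es_e\theta_e(p)z_ew_e=0\text{ for generic }p\in C_P\Bigr\}.
\]

\emph{Step 1: projective invariance.} For a linear form $\zeta$ on $\mathbb C^2$ put $\chi_i=1+\zeta(p_i)$ and, if all $\chi_i\ne0$, $p'_i=p_i/\chi_i$. If $\theta$ is a stress of $p$, then $\theta'_{ij}=\theta_{ij}\chi_i\chi_j$ is a stress of $p'$:
\[
\sum_j\theta'_{ij}(p'_i-p'_j)=\sum_j\theta_{ij}(\chi_jp_i-\chi_ip_j)=\sum_j\theta_{ij}\bigl[(p_i-p_j)+\zeta(p_j-p_i)\,p_i+\zeta(p_i)(p_i-p_j)\bigr]=0 .
\]
The set of all $p'$ with $p\in C_P$ is irreducible, contains $C_P$ (take $\zeta=0$), and lies in the proper closed set where $P$ is dependent. So it equals $C_P$, and $(p,\zeta)\mapsto p'$ is a dominant map to $C_P$. The same argument with translations in place of $\zeta$ shows that $C_P$ is translation invariant.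

\emph{Step 2: $\mathcal N=\{\sum\nu_e=0\}$.} By Lemma~\ref{lem:gauss} it suffices to show $\mathcal N^\perp=\mathbb C\mathbf 1$. We have $\mathbf 1\in\mathcal N^\perp$ by (R2). Let $s\in\mathcal N^\perp$. By Step 1, for generic $p\in C_P$ and generic $\zeta$ the defining equation holds at $p'$, whose stress is $\theta'$. Since $z'_i-z'_j=(\chi_jz_i-\chi_iz_j)/\chi_i\chi_j$, we get
\[
\sum_{ij\in P}s_{ij}\theta_{ij}\,\frac{(\chi_jz_i-\chi_iz_j)(\chi_jw_i-\chi_iw_j)}{\chi_i\chi_j}=0\qquad\text{identically in }\zeta .
\]
For generic $p\in C_P$ the points $p_i$ are distinct, since coincidence has codimension $2$, and $z_iw_i\ne0$ by translation invariance. So $\{\chi_i=0\}$ is a line in the $\zeta$-plane on which no other $\chi_j$ vanishes identically. Multiply by $\chi_i$ and restrict to this line. The terms of edges not containing $i$ vanish, and what remains is $z_iw_i\sum_js_{ij}\theta_{ij}\chi_j=0$. Thus the affine function $\sum_js_{ij}\theta_{ij}\chi_j$ of $\zeta$ equals $\gamma\chi_i$ for a constant $\gamma$. The constant terms give $\sum_js_{ij}\theta_{ij}=\gamma$ and the linear terms give $\sum_js_{ij}\theta_{ij}p_j=\gamma p_i$, so $\sum_js_{ij}\theta_{ij}(p_i-p_j)=0$.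 Hence $(s_e\theta_e)$ is a stress of $(P,p)$. It is a multiple of $\theta$, and $s$ is constant because all $\theta_e\ne0$.

\emph{Step 3: the count.} For $z\in L_P\cap(\mathbb C^*)^P$ let $z^{-1}L_P=\{(y_e/z_e):y\in L_P\}$, and let
\[
I=\{([z],[\nu])\in\mathbb P(L_P)\times\mathbb P(\mathbb C^P):\ z\in(\mathbb C^*)^P,\ \nu\perp z^{-1}L_P\}.
\]
For generic $p\in C_P$ the vector $\nu=(\theta_ez_ew_e)$ satisfies $\nu\perp z^{-1}L_P$ and $\nu\perp w^{-1}L_P$ by (R2), so $([z],[\nu])$ and $([w],[\nu])$ lie in $I$. The variety $I$ is a projective bundle over an open subset of $\mathbb P(L_P)$, so it is irreducible of dimension $(r-1)+(|P|-r-1)=|P|-2=\dim\mathbb P(\mathcal N)$. It maps to $\mathbb P(\mathcal N)$, because $\mathbf 1\in z^{-1}L_P$, and the map is dominant by Step 2. So over a generic $[\nu]\in\mathbb P(\mathcal N)$ there are finitely many $[z]$. Let $\overline C_P$ be the image of a dense open subset of $C_P$ in $\mathbb P(L_P)\times\mathbb P(L_P)$. By (R2) the classes $[\theta]$ and $[\nu]$ depend only on $([z],[w])$. So there is a dominant map $\overline C_P\to\mathbb P(\mathcal N)$ with finite generic fibers, and $\dim\overline C_P\le|P|-2$.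 The fibers of $p\mapsto([z],[w])$ have dimension $4$ (translations and two scalings), so $\dim\overline C_P\ge2(r+1)-1-4=2r-3$. Therefore $|P|\ge2r-1$, and the second part of \eqref{eq:count} forces $P=E$.
\end{proof}

Only the last line uses that $G$ is basic. For an arbitrary Laman graph the proof gives $|P|=2r(P)-1$, so that the support is a Laman subgraph, like the triangle in Example~\ref{ex:fan}.

\section{Graphs built from $K_4$}\label{sec:K4}

We first study when a flex extends to a new vertex of degree three. Let $p_1,p_2,p_3$ be points and $b_1,b_2,b_3$ vectors of $\mathbb C^2$. Put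
\[
A_{jk}=\langle p_j-p_k,b_j-b_k\rangle,\qquad q_b(x)=A_{12}x_1x_2+A_{13}x_1x_3+A_{23}x_2x_3 .
\]
The number $A_{jk}$ is the rate at which $b$ changes the squared distance between $p_j$ and $p_k$. We say that $b$ \emph{extends to} $p_0\in\mathbb C^2$ if there is $b_0$ with $\langle p_0-p_k,b_0-b_k\rangle=0$ for $k=1,2,3$.

\begin{lemma}\label{lem:extend}
\begin{itemize}
\item[(a)] Let $p_1,p_2,p_3$ be non-collinear and $p_0=\sum x_kp_k$, $\sum x_k=1$. Then $\sum_kx_k\langle p_0-p_k,b_k\rangle=-q_b(x)$. The triple $b$ extends to $p_0$ if and only if $q_b(x)=0$, and then $b_0$ is unique.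
\item[(b)] Let $p_1,p_2,p_3$ be distinct. If $b$ extends to every $p_0$ in a dense subset of $\mathbb C^2$, then $A_{12}=A_{13}=A_{23}=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $p_0-p_k=\sum_jx_j(p_j-p_k)$, the left side is $\sum_{j,k}x_jx_k\langle p_j-p_k,b_k\rangle$, and the terms $(j,k)$ and $(k,j)$ add up to $-x_jx_kA_{jk}$. The vectors $p_0-p_k$ span $\mathbb C^2$ and satisfy the single relation $\sum x_k(p_0-p_k)=0$. So the three equations $\langle p_0-p_k,b_0\rangle=\langle p_0-p_k,b_k\rangle$ have at most one solution, and they have one if and only if the right sides satisfy the same relation.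

(b) If the points are not collinear, the form $q_b$ vanishes on a dense subset of the plane $\sum x_k=1$, so it is zero. If they are collinear, there are $\mu_k\ne0$ with $\sum\mu_k=0$ and $\sum\mu_kp_k=0$. Multiplying the equations by $\mu_k$ and adding eliminates $b_0$ and gives $\sum\mu_k\langle p_0-p_k,b_k\rangle=0$. This affine function of $p_0$ vanishes on a dense set, so
\[
\sum\mu_kb_k=0,\qquad\sum\mu_k\langle p_k,b_k\rangle=0 .
\]
These equations and the $A_{jk}$ do not change when a constant vector is added to all $p_k$ or to all $b_k$. So let $p_3=b_3=0$. Then $\mu_2b_2=-\mu_1b_1$, the second equation becomes $\mu_1\langle p_1-p_2,b_1\rangle=0$, and $b_1-b_2$ is a multiple of $b_1$. So $A_{12}=0$. The hypotheses are symmetric in $1,2,3$.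
\end{proof}

\begin{corollary}\label{cor:extend}
Let $H_\circ$ be a graph on $m$ vertices, among them $1,2,3$, and let $H$ be obtained by joining a new vertex $0$ to $1,2,3$. Let $p$ be a configuration of $H_\circ$ with $p_1,p_2,p_3$ distinct, at which $H_\circ$ has rank at least $2m-4$ and $H_\circ\cup\{12,13,23\}$ is rigid. Then $H$ is rigid at $(p,p_0)$ for some $p_0$.
\end{corollary}

\begin{proof}
Let $p_0$ range over the complement of the line $p_1p_2$, so that (R1) applies to the edges $01,02$. If $H_\circ$ is rigid at $p$, then $H$ is rigid at $(p,p_0)$. Otherwise the flexes of $(H_\circ,p)$ are the trivial ones plus a line $\mathbb Cb$. If $H$ were flexible for all such $p_0$, a nontrivial flex would restrict to a nontrivial flex of $H_\circ$, so $b$ would extend to $p_0$. By Lemma~\ref{lem:extend}(b), $b$ would be a nontrivial flex of $H_\circ\cup\{12,13,23\}$.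
\end{proof}

\begin{proposition}\label{prop:K4}
Let $H$ be a graph with vertex set $V_H$, $|V_H|=m$, obtained from $K_4$ by edge additions and $1$-extensions. Then
\begin{itemize}
\item[(a)] $H$ is redundantly rigid;
\item[(b)] the closed set of $p\in(\mathbb C^2)^{V_H}$ at which $H$ is flexible has codimension at least $2$;
\item[(c)] for generic $p$ there is a stress $\theta$ of $(H,p)$ with $\operatorname{rank}\Omega_\theta=m-3$.
\end{itemize}
In particular, these statements hold for $H=G^+$.
\end{proposition}

By (R2) the rank in (c) is the largest possible, so the stresses of that rank form a dense open subset of the stress space. Part (a) is carried along because the induction needs it.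

\begin{proof}
\emph{The graph $K_4$.} Deleting an edge leaves two triangles with a common edge, a Laman graph. If three of the points are not collinear, then (R1), applied twice starting from an edge, gives rank $1+2+2=5$. So flexibility forces the four points to be collinear, that is, a $2\times3$ matrix of differences has rank at most $1$; this has codimension $2$. If $\sum\mu_i=0$, $\sum\mu_ip_i=0$ and $\mu\ne0$, then $\theta_{ij}=-\mu_i\mu_j$ has $\Omega_\theta=\mu\mu^T$, so it is a stress of rank $1$.

\emph{Edge additions} preserve (a), shrink the set in (b), and preserve (c) on extending $\theta$ by zero.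

\emph{A $1$-extension $H'=H-k_1k_2+\{jk_1,jk_2,jk_3\}$.} (a) Adding a vertex of degree two to a Laman graph gives a Laman graph: a set $A\ni j$ with $|A|\geq3$ induces at most $(2(|A|-1)-3)+2$ edges. If an edge at $j$ is deleted from $H'$, apply this to a spanning Laman subgraph of $H-k_1k_2$ and the two remaining edges. If $e\in H-k_1k_2$ is deleted, let $H_1$ be a spanning Laman subgraph of $H-e$. If $k_1k_2\notin H_1$, use $H_1+jk_1+jk_2$. If $k_1k_2\in H_1$, the $1$-extension of $H_1$ lies in $H'-e$, has $2(m+1)-3$ edges, and is a Laman graph: a set $A\ni j$ containing $k_1,k_2,k_3$ induces at most $(2(|A|-1)-4)+3$ edges, and any other $A\ni j$ contains at most two neighbors of $j$.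

(b) By (a) the flexible locus of $H'$ is a proper closed set. Suppose that it contains an irreducible hypersurface $Y$. At generic $p\in(\mathbb C^2)^{V_H}$ the graph $H-k_1k_2$ is rigid and $p_{k_1},p_{k_2},p_{k_3}$ are not collinear, so $H'$ is rigid at $(p,p_j)$ for all $p_j$ by (R1). Hence $Y$ does not dominate $(\mathbb C^2)^{V_H}$, and $Y=Y_0\times\mathbb C^2$ by (H). At a generic point $p$ of the hypersurface $Y_0$, the graph $H$ is rigid by (b) for $H$, and $p_{k_1},p_{k_2},p_{k_3}$ are distinct. Then $H_\circ=H-k_1k_2$ has rank at least $2m-4$, and $H_\circ$ with the triangle $k_1k_2k_3$ contains $H$. By Corollary~\ref{cor:extend}, $H'$ is rigid at some $(p,p_j)\in Y$, a contradiction.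

(c) Let $p$ be generic. Since $H-k_1k_2$ and $H$ have the same rank, some stress of $(H,p)$ is nonzero on $k_1k_2$, so there is a stress $\theta$ of rank $m-3$ with $\theta_{k_1k_2}\ne0$. Put $p_j=(p_{k_1}+p_{k_2})/2$, $\theta'_{jk_1}=\theta'_{jk_2}=2\theta_{k_1k_2}$, $\theta'_{jk_3}=0$, and $\theta'=\theta$ on the other edges of $H'$. The identity
\[
(u_j-u_{k_1})^2+(u_j-u_{k_2})^2=\tfrac12(u_{k_1}-u_{k_2})^2+2\bigl(u_j-\tfrac12(u_{k_1}+u_{k_2})\bigr)^2
\]
shows that the form of $\theta'$ is the form of $\theta$ plus $4\theta_{k_1k_2}(u_j-\frac12(u_{k_1}+u_{k_2}))^2$. So $\Omega_{\theta'}$ has rank $(m+1)-3$ and kills $z$ and $w$. This configuration is special, but $H'$ is rigid at it, since $H-k_1k_2$ is rigid at $p$ and $p_j-p_{k_1}$, $p_j-p_{k_3}$ are independent. Over the open set of configurations where $H'$ is rigid, the stress spaces have constant dimension and form a vector bundle. The condition $\operatorname{rank}\Omega\ge(m+1)-3$ defines a nonempty open subset of the total space, and its image in the base is open. Together with (R2) this gives (c) for $H'$.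

The last sentence follows from Lemma~\ref{lem:Gplus} and Theorem~\ref{thm:JJ}.
\end{proof}

\section{The ramification divisor}\label{sec:ram}

Since $e_*=uv\in E_\circ$, we have $\mathcal X=\mathcal X_\circ\times\mathbb C^2$, where $\mathcal X_\circ=\{p_u=0,\ z_{e_*}=1\}\subset(\mathbb C^2)^{V_\circ}$ and the second factor is the position $p_0$. A closed subset of $(\mathbb C^2)^{V_\circ}$ that is invariant under direct isometries meets $\mathcal X_\circ$ in a set of at least the same codimension, because $\{z_{e_*}\ne0\}\cong\mathcal X_\circ\times\mathbb C^2\times\mathbb C^*$. Call $p_\circ\in\mathcal X_\circ$ \emph{good} if $p_1,p_2,p_3$ are not collinear, the three graphs $G_{jk}$ are rigid at $p_\circ$, and $(G^+,p_\circ)$ has a stress of rank $N_\circ-3$. By Lemma~\ref{lem:Gplus}, Corollary~\ref{cor:indep} and Proposition~\ref{prop:K4}(c), a generic $p_\circ\in\mathcal X_\circ$ is good.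

Let $p_\circ$ be good. As $G_{12}$ is rigid with $2N_\circ-3$ edges, $E_\circ$ is independent, and the flexes of $G_\circ$ are the trivial ones plus a line. Let $b\neq0$ be the flex with $b_u=0$, $\dot z_v=0$; it is unique up to scale, because the trivial flexes are a complement to the tangent space of $\mathcal X_\circ$. All $A_{jk}$ are nonzero, since $b$ is not a flex of $G_{jk}$. We use the barycentric coordinates $x$ of $p_0$ with respect to $p_1,p_2,p_3$.

\begin{lemma}\label{lem:conic}
Let $p_\circ$ be good. On the plane $\{p_\circ\}\times\mathbb C^2$ we have $J=\gamma\,q_b(x)$ with a constant $\gamma\ne0$, and this is an irreducible polynomial of degree $2$ in $p_0$. At each point of the conic $\mathcal Q(p_\circ)=\{q_b(x)=0\}$ the stresses of $G$ form a line.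
\end{lemma}

\begin{proof}
Up to sign, $J$ is the determinant of the rigidity matrix with the columns of $z_u,w_u,z_v$ deleted. Let $M_0$ be the block of the rows $E_\circ$ and the $2N_\circ-3$ remaining columns of $V_\circ$; its kernel is $\mathbb Cb$. Let $B_\circ$ be an invertible matrix, depending only on $p_\circ$, with last column $b$. Then $M_0B_\circ=[M_1\,|\,0]$ with $M_1$ square and invertible. Multiply the full matrix on the right by $B_\circ\oplus I_2$. The rows $E_\circ$ become $[M_1\,|\,0\,|\,0\ \ 0]$ and the row $0k$ becomes $[\,*\,|\,{-\langle p_0-p_k,b_k\rangle}\,|\,w_0-w_k\ \ z_0-z_k]$. Hence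
\[
J=\pm\frac{\det M_1}{\det B_\circ}\,\det\bigl[-\langle p_0-p_k,b_k\rangle\ \big|\ w_0-w_k\ \big|\ z_0-z_k\bigr]_{k=1,2,3}.
\]
Let $\mu_1,\mu_2,\mu_3$ be the cofactors of the first column. They satisfy $\sum\mu_k(p_0-p_k)=0$, and $\sum\mu_k=\det[1\,|\,w_0-w_k\,|\,z_0-z_k]=\det[1\,|\,w_k\,|\,z_k]=:\delta_\circ$ is nonzero and independent of $p_0$. So $\mu_k=\delta_\circ x_k$, and by Lemma~\ref{lem:extend}(a) the $3\times3$ determinant is $\delta_\circ q_b(x)$. The ternary form $q_b$ has determinant $\frac14A_{12}A_{13}A_{23}\ne0$, so it is irreducible, and so is its restriction to the plane $\sum x_k=1$. On the conic, $b$ extends uniquely, so the flexes of $G$ form a space of dimension $4$, the rank is $2N-4=n-1$, and the stress space is a line.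
\end{proof}

A ramified divisor could a priori lie over a hypersurface of special configurations $p_\circ$, where Lemma~\ref{lem:conic} says nothing. Propositions~\ref{prop:support} and \ref{prop:K4}(b) exclude this.

\begin{proposition}\label{prop:unique}
There is exactly one ramified prime divisor in $\overline{\mathcal X}$. Its valuation is $\operatorname{ord}_R$ for a component $R$ of $\{J=0\}$ that dominates $\mathcal X_\circ$ and has fiber $\mathcal Q(p_\circ)$ over generic $p_\circ$. The image $f(R)$ is dense in a hypersurface $\Delta$ that is not a coordinate hyperplane, and $\sigma$ maps $R\cap\{\lambda_{e_*}\ne0\}$ to itself.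
\end{proposition}

\begin{proof}
If no divisor were ramified, all meridians would act trivially by Lemma~\ref{lem:meridians}, and the trivial group would be transitive on $2c\ge2$ points. So there is a ramified divisor. Let $C$ be the component attached to it by Proposition~\ref{prop:finite}.

Suppose that $C$ does not dominate $\mathcal X_\circ$. By (H), $C=C_\circ\times\mathbb C^2$ with $C_\circ$ an irreducible hypersurface in $\mathcal X_\circ$. Let $p_\circ\in C_\circ$ be generic. Then $p_1,p_2,p_3$ are distinct, and $G^+$ is rigid at $p_\circ$ by Proposition~\ref{prop:K4}(b). The set $E_\circ$ is independent at $p_\circ$: otherwise every point of $C$ would carry a nonzero stress supported on $E_\circ$, contrary to Proposition~\ref{prop:support}. By Corollary~\ref{cor:extend}, $G$ is rigid at some $(p_\circ,p_0)\in C$, a contradiction.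

So $C$ dominates $\mathcal X_\circ$. The fiber over generic $p_\circ$ of any component of $\{J=0\}$ that dominates $\mathcal X_\circ$ is a closed curve contained in the irreducible conic $\mathcal Q(p_\circ)$, so it equals the conic. Two such components agree over a dense open subset of $\mathcal X_\circ$ and therefore coincide. Call the unique one $R$. A prime divisor of $\overline{\mathcal X}$ is determined by its valuation, so the ramified divisor is unique. Finally, $\lambda_{e_*}\not\equiv0$ on $R$, and $\sigma$ preserves $\{J=0\}$ and covers the birational involution of $\mathcal X_\circ$ given by the same formula. So the closure of $\sigma(R\cap\{\lambda_{e_*}\ne0\})$ is a component of $\{J=0\}$ dominating $\mathcal X_\circ$, and it equals $R$.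
\end{proof}

\begin{proposition}\label{prop:index}
The ramification index along $R$ is $2$. Near a generic point of $R$ there are local analytic coordinates in which $f$ is $(y_1,\dots,y_{n-1},t)\mapsto(y_1,\dots,y_{n-1},t^2)$, with $R=\{t=0\}$.
\end{proposition}

\begin{proof}
Let $\rho$ be an irreducible equation of $R$ and $J=\rho^mJ'$ with $\rho\nmid J'$, $m\ge1$. On the plane over a generic $p_\circ$ the polynomial $\rho$ vanishes on $\mathcal Q(p_\circ)$, so it is divisible by $q_b$. Then $q_b^m$ divides $\gamma q_b$, and $m=1$. Let $e$ be the index and $\Phi$ an irreducible equation of $\Delta$. At a generic point $p\in R$ both $R$ and $\Delta$ are smooth, $R\to\Delta$ is \'etale, and $\Phi\circ f$ is $\rho^e$ times a unit. Absorbing an $e$-th root of the unit, write $\Phi\circ f=t^e$. If $(y_1,\dots,y_{n-1},\Phi)$ are local coordinates at $f(p)$, then $(y_1\circ f,\dots,y_{n-1}\circ f,t)$ are local coordinates at $p$, in which the Jacobian determinant is $et^{e-1}$. So $e-1=m=1$.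
\end{proof}

\begin{proposition}\label{prop:rank}
At a generic point of $R$ the stress $\theta$ has $\operatorname{rank}\Omega_\theta=N-3$.
\end{proposition}

\begin{proof}
On the open subset of $R$ where the stress space is a line, the condition $\operatorname{rank}\Omega_\theta\ge N-3$ is open. By (R2) it suffices to find one point where it holds. Let $p_\circ$ be generic and let $x\in\mathcal Q(p_\circ)$ have all $x_k\ne0$; this excludes finitely many points, since an irreducible conic meets a line in a finite set. Equilibrium at $0$ gives $\theta_{0k}=\tau x_k$, and $\tau\ne0$ because $E_\circ$ is independent. With $\bar u=\sum x_ku_k$ and $\sum x_k=1$, both sides of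
\[
\sum_kx_k(u_0-u_k)^2=(u_0-\bar u)^2+\sum_{j<k}x_jx_k(u_j-u_k)^2
\]
equal $u_0^2-2u_0\bar u+\sum x_ku_k^2$. So the form of $\theta$ is $\tau(u_0-\bar u)^2$ plus the form, in the variables $u|_{V_\circ}$, of the vector $\theta^+$ on $G^+$ given by $\theta^+=\theta$ on $E_\circ$ and $\theta^+_{jk}=\tau x_jx_k$ on the triangle. Hence $\operatorname{rank}\Omega_\theta=1+\operatorname{rank}\Omega_{\theta^+}$, and $u\in\ker\Omega_\theta$ implies $u|_{V_\circ}\in\ker\Omega_{\theta^+}$, so $\theta^+$ is a stress of $(G^+,p_\circ)$.

The stress space of $(G^+,p_\circ)$ has dimension $(2N_\circ-1)-(2N_\circ-3)=2$. As $p_\circ$ is good, only finitely many points of its projectivization $\mathbb P^1$ have rank less than $N_\circ-3$. The map $x\mapsto[\theta^+]$ is injective, because $(x_1x_2:x_1x_3:x_2x_3)$ determines $x$, as in Example~\ref{ex:K33}. So for all but finitely many $x$ on the conic, $\operatorname{rank}\Omega_\theta=1+(N_\circ-3)=N-3$.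
\end{proof}

\begin{proposition}\label{prop:two}
Over a generic point $\lambda\in\Delta$ the hypersurface $R$ has exactly two points, $p$ and $\sigma p$. Thus $[\mathbb C(R):\mathbb C(\Delta)]=2$.
\end{proposition}

\begin{proof}
The map $R\to\Delta$ is dominant between varieties of dimension $n-1$, so the points of a generic fiber avoid any given proper closed subset of $R$. Let $p,p'$ be points of the fiber. By Lemma~\ref{lem:conormal} they have the same stress $\theta$, the gradient of the equation of $\Delta$ at $\lambda$, and by Proposition~\ref{prop:rank} it has rank $N-3$. At $p$ the points $p_1,p_2,p_3$ are not collinear and all $x_k\ne0$. If the edge vectors of $p$ lay on two lines through the origin, two of the vectors $p_0-p_k$ would be dependent; since $x$ spans the relations among them, some $x_k$ would vanish. So Lemma~\ref{lem:determines} gives $p'\in\{p,\sigma p\}$. By Proposition~\ref{prop:unique}, $\sigma p\in R$, and $\sigma p\ne p$ because $p$ is not collinear.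
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Lemma~\ref{lem:meridians} and Propositions~\ref{prop:unique}, \ref{prop:index} and \ref{prop:two}, the meridians of divisors other than $\Delta$ act trivially, and a meridian of $\Delta$ acts as a product of two disjoint transpositions. We identify them. Let $\lambda\in\Delta$ be generic with $p\ne\sigma p$ the points of $R$ over it. The involution $\sigma$ is biregular near $p$, since $\lambda_{e_*}\ne0$. Choose a neighborhood $O$ of $p$, disjoint from $\sigma(O)$, in which $f$ has the form of Proposition~\ref{prop:index}, and take the base point of $U$ close to $\lambda$. The fiber has two points $s_1,s_2$ in $O$, which a small loop around $\Delta$ exchanges, and the two points $\sigma s_1,\sigma s_2$ in $\sigma(O)$, which it also exchanges. So the loop acts as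
\[
\rho=(s_1\ s_2)(\sigma s_1\ \sigma s_2),
\]
the four points being distinct, and $\operatorname{Mon}$ is generated by the conjugates of $\rho$.

\emph{Parts} (a), (b), (c). On the classes $\{s,\sigma s\}$ the element $\rho$ is a transposition. So $\Gamma$ is a transitive group generated by transpositions. The graph on the $c$ classes formed by these transpositions is connected, and the transpositions along the edges of a connected graph generate the symmetric group; hence $\Gamma=S_c$. Part (b) is Proposition~\ref{prop:six}. Since $c\ge5$, the group $S_c$ is not solvable, so $\operatorname{Mon}$ is not solvable, and (c) follows from Lemma~\ref{lem:reduction}.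

\emph{Part} (d). Label the fiber $\pm1,\dots,\pm c$ with $\sigma=-1$, and let a signed permutation act on $\mathbb R^c$ by permuting the vectors $\pm\mathbf e_i$. A conjugate of $\rho$ has the form $(i\ j)(-i\ {-j})$ or $(i\ {-j})(-i\ j)$ with $i\neq j$ positive; it is the reflection in $\mathbf e_i-\mathbf e_j$ or $\mathbf e_i+\mathbf e_j$, and it has $0$ or $2$ sign changes. So $\operatorname{Mon}\subset W(D_c)$. Since $\operatorname{Mon}\to S_c$ is onto, over each transposition $(i\,j)$ lies at least one conjugate of $\rho$. Suppose first that over each $(i\,j)$ there is exactly one, $\rho_{ij}$. Exchange the labels $j$ and $-j$ where necessary, so that $\rho_{1j}$ is the reflection in $\mathbf e_1-\mathbf e_j$ for all $j>1$. For distinct $i,j>1$ the element $\rho_{1i}\rho_{1j}\rho_{1i}$ is a conjugate of $\rho$ over $(i\,j)$, so it is $\rho_{ij}$, and it is the reflection in $\rho_{1i}(\mathbf e_1-\mathbf e_j)=\mathbf e_i-\mathbf e_j$. Then $\operatorname{Mon}$ preserves $\{1,\dots,c\}$, which contradicts transitivity on the $2c$ points. So for some pair $i,j$ both reflections lie in $\operatorname{Mon}$. Their product changes the signs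 of $i$ and $j$ and fixes everything else. Conjugating by elements of $\operatorname{Mon}$ over all of $S_c$ gives the sign changes of all pairs, which generate the group of even sign changes, of order $2^{c-1}$. Hence $|\operatorname{Mon}|\ge2^{c-1}c!$ and $\operatorname{Mon}=W(D_c)$.

\emph{Part} (e). Let $H$ be a basic Laman subgraph of a Laman graph $G'$. Choose $e_*$ in $H$ as in Section~\ref{sec:basic}, and use it for both graphs. Restriction of configurations $\mathcal X_{G'}\to\mathcal X_H$ is surjective, so $\mathbb C(\mathcal X_H)\subset\mathbb C(\mathcal X_{G'})$, compatibly with the $\lambda_e$, $e\in E(H)$. Put $k=\mathbb C(\lambda_e:e\in E(H))$ and $k'=\mathbb C(\lambda_e:e\in E(G'))$. By Corollary~\ref{cor:indep}, $\mathbb C(\mathcal X_{G'})$ is finite over $k'$ and $k'/k$ is purely transcendental; so $k$ is algebraically closed in $k'$, and irreducible polynomials over $k$ stay irreducible over $k'$. Let $M_H$ be the Galois closure of $\mathbb C(\mathcal X_H)/k$ and $M'$ that of $\mathbb C(\mathcal X_{G'})/k'$. The minimal polynomial over $k$ of a primitive element of $\mathbb C(\mathcal X_H)$ is irreducible over $k'$ and has a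 root in $M'$, so it splits there, and $M_Hk'\subset M'$. Moreover $\operatorname{Gal}(M_Hk'/k')=\operatorname{Gal}(M_H/M_H\cap k')=\operatorname{Gal}(M_H/k)=W(D_c)$, with $c\ge6$ the number of classes for $H$. Thus the monodromy group of $G'$ has a quotient that is not solvable, and $G'$ is not-RS by Lemma~\ref{lem:reduction}. \qed

\begin{thebibliography}{9}

\bibitem{JJ} B.~Jackson, T.~Jord\'an, \emph{Connected rigidity matroids and unique realizations of graphs}, J. Combin. Theory Ser. B 94 (2005) 1--29.

\bibitem{OP} John C.~Owen, Stephen C.~Power, \emph{Distance Configurations of Points in a Plane with a Galois group that is not Soluble}, arXiv:math/0503717 (2005).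

\end{thebibliography}
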